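# Shallow ReLU networks and the Barron class $\mathcal B^2$: the exponent $\frac12+\frac3{2d}$ is optimal

## 1. On the line: intervals without breakpoints

How well can a sum of $n$ ReLU neurons approximate a function whose Fourier transform has a given amount of decay? Here are the precise objects, in any dimension $d\ge1$.

**Networks.** Let $\sigma(t)=\max(0,t)$. For $n\ge1$, $\Sigma_n$ is the set of functions
$$S(x)=\sum_{j=1}^na_j\,\sigma(w_j\cdot x+b_j),\qquad a_j,b_j\in\mathbb R,\ w_j\in\mathbb R^d,$$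
and $\Sigma_0=\{0\}$. No bound on $a_j,w_j,b_j$ is assumed. For a bounded domain $\Omega\subset\mathbb R^d$ (a nonempty bounded open connected set), $f\in L_2(\Omega)$ and $K\subset L_2(\Omega)$ put
$$E_n(f)_{L_2(\Omega)}=\inf_{S\in\Sigma_n}\|f-S\|_{L_2(\Omega)},\qquad E_n(K)_{L_2(\Omega)}=\sup_{f\in K}E_n(f)_{L_2(\Omega)} .$$

**Barron spaces.** For $s>0$, $\mathcal B^s(\mathbb R^d)$ consists of the real-valued $F(x)=\int\widehat F(\omega)e^{i\omega\cdot x}d\omega$ with $\widehat F\in L_1(\mathbb R^d)$ complex-valued and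
$$\|F\|_{\mathcal B^s(\mathbb R^d)}=\int|\widehat F(\omega)|(1+|\omega|)^s\,d\omega<\infty .$$
$\mathcal B^s(\Omega)$ is the set of restrictions to $\Omega$, with norm $\|f\|_{\mathcal B^s(\Omega)}=\inf_{F|_\Omega=f}\|F\|_{\mathcal B^s(\mathbb R^d)}$, and $U(\mathcal B^s(\Omega))$ is its unit ball.

For example, let $a(u)=\frac{\sin(u/2)}{u/2}=\int_{-1/2}^{1/2}e^{i\rho u}d\rho$. For $d=1$ and $R\ge 3/2$ the function $F(x)=R^{-s}\cos(Rx)\,a(x)$ has $\widehat F=\frac12R^{-s}\big(\mathbf 1_{|\rho-R|\le1/2}+\mathbf 1_{|\rho+R|\le1/2}\big)$. On its support $1+|\rho|\le R+\frac32\le2R$, so $\|F\|_{\mathcal B^s(\mathbb R)}\le2^s$. An oscillation of frequency $R$ is thus allowed the amplitude $R^{-s}$.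

**Affine substitutions.** Let $D_0$ be a closed cube centered at $0$, and $x_0+\lambda_0D_0\subset\Omega$ with $0<\lambda_0\le1$. For $f_0\in\mathcal B^s(\mathbb R^d)$ let $f(x)=f_0((x-x_0)/\lambda_0)$. Then
$$\|f\|_{\mathcal B^s(\mathbb R^d)}\le\lambda_0^{-s}\|f_0\|_{\mathcal B^s(\mathbb R^d)},\qquad E_n(f)_{L_2(\Omega)}\ge\lambda_0^{d/2}E_n(f_0)_{L_2(D_0)}. \tag{1}$$
Indeed $f(x)=\int\widehat f_0(\omega)e^{-i\omega\cdot x_0/\lambda_0}e^{i(\omega/\lambda_0)\cdot x}d\omega$, so the norm of $f$ is $\int|\widehat f_0(\omega)|(1+|\omega|/\lambda_0)^sd\omega\le\lambda_0^{-s}\|f_0\|_{\mathcal B^s(\mathbb R^d)}$. The second part holds since $\Sigma_n$ is invariant under affine substitutions. So lower bounds may be proved on one fixed cube.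

**Proposition 1.** Let $d=1$, let $\Omega$ be a bounded open interval and $s>0$. There is $c=c(\Omega,s)>0$ with $E_n(U(\mathcal B^s(\Omega)))_{L_2(\Omega)}\ge c\,n^{-s}$ for all $n\ge1$.

**Proof.** By (1) we work on $[-1,1]$. Let $R=2\pi n$ and $F(x)=R^{-s}\cos(Rx)a(x)$, of norm at most $2^s$. Let $S\in\Sigma_n$. Cut $[-1,1]$ into the $2n$ intervals $I$ of length $1/n$ with endpoints in $\frac1n\mathbb Z$. The function $S$ has at most $n$ breakpoints, so at least $n$ of the open intervals are free of breakpoints, and on those $S$ is affine. Each $I$ carries one full period of $\cos(Rx)$, and $\sin(Rx)=0$ at its endpoints, so $\int_I\cos(Rx)dx=0$ and $\int_Ix\cos(Rx)dx=\big[x\tfrac{\sin Rx}{R}\big]_I-\int_I\tfrac{\sin Rx}Rdx=0$. Put $\varphi=\sum_{I\text{ free}}\mathbf 1_I\cos(Rx)$. Then $\int\varphi S=0$ exactly, and $\|\varphi\|^2\ge n\cdot\frac1{2n}=\frac12$. As $\frac{\sin u}u$ decreases on $(0,\pi)$, $a\ge a(1)=2\sin\frac12\ge\frac9{10}$ on $[-1,1]$, so $\int\varphi F\ge\frac9{10}R^{-s}\|\varphi\|^2$.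 Cauchy–Schwarz gives
$$\|F-S\|_{L_2([-1,1])}\ge\frac{\int\varphi(F-S)}{\|\varphi\|}\ge\tfrac9{10}R^{-s}\|\varphi\|\ge c\,n^{-s}.\qquad\square$$

Three things made this work: there are more cells than neurons, the function oscillates once per cell, and the test function, living in the empty cells, is *exactly* orthogonal to the network, so the size of the coefficients is irrelevant. What changes for $d\ge2$?

## 2. Several variables: the statement, and cubes without hyperplanes

From now on $d\ge2$. The paper of Ronald DeVore, Robert D. Nowak, Rahul Parhi, and Jonathan W. Siegel, "Weighted variation spaces and approximation by shallow ReLU networks", arXiv:2307.15772 (2023), is the source of the problem. We take as given the known upper bound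
$$E_n(U(\mathcal B^2(\Omega)))_{L_2(\Omega)}\le C\,n^{-\frac12-\frac3{2d}},\qquad n\ge1, \tag{2}$$
with $C$ depending only on $d$ and $\Omega$. The problem asks whether the exponent can be increased by some $\varepsilon>0$ (with $\varepsilon$ and $C$ allowed to depend on $d$ and $\Omega$). It cannot.

**Theorem 2.** Let $d\ge2$, let $\Omega\subset\mathbb R^d$ be a bounded domain, and let $s>0$.

(a) There is $c=c(d,\Omega,s)>0$ with
$$E_n(U(\mathcal B^s(\Omega)))_{L_2(\Omega)}\ge c\,n^{-\frac12-\frac{2s-1}{2d}}(\log n)^{-(2s+d-1)},\qquad n\ge2 .$$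

(b) In particular, for $s=2$, using (2),
$$c\,n^{-\frac12-\frac3{2d}}(\log n)^{-(d+3)}\le E_n(U(\mathcal B^2(\Omega)))_{L_2(\Omega)}\le C\,n^{-\frac12-\frac3{2d}},\qquad n\ge2 .$$
Hence for no $d\ge2$ and no bounded domain $\Omega$ are there $\varepsilon>0$ and $C$ with $E_n(U(\mathcal B^2(\Omega)))_{L_2(\Omega)}\le Cn^{-\frac12-\frac3{2d}-\varepsilon}$ for all $n\ge1$: otherwise $n^\varepsilon\le C'(\log n)^{d+3}$ for all $n\ge2$. The exponent is optimal, and the known rate is sharp up to the factor $(\log n)^{d+3}$.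

(c) There are a single $f\in\mathcal B^s(\Omega)$ and $c>0$ with $E_n(f)_{L_2(\Omega)}\ge c\,n^{-\frac12-\frac{2s-1}{2d}}(\log n)^{-(2s+d)}$ for infinitely many $n$.

At $d=1$ the exponent $\frac12+\frac{2s-1}{2d}$ is $s$, as in Proposition 1. The first thing to try is to copy that proof with cubes in place of intervals. Each neuron is affine off one hyperplane, so we count the cubes a hyperplane meets.

**Lemma 3.** Divide $[-1,1]^d$ into $N^d$ cubes of side $2/N$. A hyperplane meets at most $dN^{d-1}$ of the open cubes.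

**Proof.** Let $i$ be the index of a coordinate of largest modulus of the normal. Then the hyperplane is a graph $x_i=g$ of an affine function of the other coordinates with coefficients of modulus at most $1$. Consider one of the $N^{d-1}$ columns parallel to the $i$-th axis. Over its open cross-section the range of $g$ is a point or an open interval of length at most $(d-1)\frac2N$. If the open interval contains $j$ grid points, then $(j-1)\frac2N<(d-1)\frac2N$, so $j\le d-1$ and it meets at most $j+1\le d$ open grid intervals. $\square$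

With $N=2dn$, at least half of the cubes are free. Let $R=\pi N$ and $F(x)=R^{-s}\cos(Rx_d)\prod_{i=1}^da(x_i)$, whose Barron norm is at most $C_s$ (its transform has integral $R^{-s}$ and lives where $|\omega|\le CR$). On each cube $\cos(Rx_d)$ is orthogonal to affine functions: the $x_d$-edge is one full period with $\sin(Rx_d)=0$ at the ends. With $\varphi=\cos(Rx_d)\mathbf 1_{\text{free cubes}}$ the computation of Section 1 gives $\int\varphi S=0$, $\int\varphi F\ge(\frac9{10})^dR^{-s}\|\varphi\|^2$, $\|\varphi\|\ge c$, hence $E_n\ge c\,n^{-s}$.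

This is a correct bound, but
$$s-\Big(\frac12+\frac{2s-1}{2d}\Big)=\frac{(d-1)(2s-1)}{2d},$$
so for $s=2$ it is strictly weaker than Theorem 2. It stops at a definite point. Guaranteed free cubes have side of order $1/n$: for $N\le n$, $n$ hyperplanes $x_d=\text{const}$ can meet all of the $N^d$ cubes. So exact localization in $x$-space forces the frequency $R\approx n$, whereas Theorem 2 needs $R\approx n^{1/d}$, since frequency $R$ costs $R^{-s}$.

At frequency $R\ll n$ a plane wave is not even hard: interpolate $\cos(Rx_d)$ on $[-1,1]$ at $m+1$ equispaced points. The error is at most $\frac18R^2(2/m)^2=\frac{R^2}{2m^2}$, and the interpolant is $c_0+c_1(x_d+1)+\sum_{j=1}^{m-1}c_j'\sigma(x_d-y_j)$, that is, $m+1$ neurons on $[-1,1]^d$ (the constant is a neuron with $w=0$, and $x_d+1=\sigma(x_d+1)$ there). So a hard function of frequency $R\approx n^{1/d}$ must use many directions at once.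

## 3. Cells in the space of hyperplanes

Write $x=(x',y)$ with $x'\in\mathbb R^{d-1}$, $y\in\mathbb R$, and $\omega=(\omega',\rho)$. A non-vertical hyperplane $y=t+\theta\cdot x'$ is the point $P=(\theta,t)\in\mathbb R^d$. (For $d=2$: slope and intercept of a line.) A network is then, essentially, a set of $n$ points in a $d$-dimensional space, and by volume most of a fixed box stays at distance $\gtrsim n^{-1/d}$ from all of them. So the cells should be taken in the space of hyperplanes, with size $n^{-1/d}$. To a cell belongs a *wave packet*: a function concentrated near a piece of the hyperplane $P$ and oscillating in the direction across it. One hopes that a packet pairs to almost $0$ with every neuron whose hyperplane lies outside the cell. This raises two issues: a packet is only approximately localized in the space of hyperplanes, so we get "almost orthogonal" instead of "orthogonal"; and the coefficients may be arbitrarily large, so "almost" is not enough. The first is handled in Sections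 6–8, the second in Section 9.

**Conventions.** $\mathcal L=\log n$. $C,c>0$ denote constants depending only on $d$, which may change from line to line; $n^C$ is a power with such an exponent. $A\ge8$ depends only on $d$ and is chosen at the very end; $C,c$ do not depend on $A$. "$n$ large" means $n\ge n_0(d,A)$. All pairings $\int\varphi f$ are bilinear. $D=[-4,4]^d$. Let
$$E_0=\{(\theta,t)\in\mathbb R^d:|\theta|_\infty\le\tfrac1{4d},\ |t|\le\tfrac14\},\qquad c_d\in(0,1]\ \text{with}\ (2c_d)^d\le\tfrac12|E_0|,$$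
$$h=c_dn^{-1/d},\quad q=\frac1{A\mathcal L},\quad b=\frac h{A\mathcal L}=qh,\quad R=\frac{A^2\mathcal L^2}h,\qquad\text{so}\quad bR=A\mathcal L,\quad bqR=1. \tag{3}$$
Here $h$ is the cell size, $b$ the thickness of a packet, $q$ its width along the hyperplane, $R$ its frequency. The logarithms make $h/b=bR=1/q=A\mathcal L$, so Gaussian tails become $e^{-cA^2\mathcal L^2}$, smaller than every power of $n$. Since $d\ge2$, for $n$ large
$$2A\mathcal L\le R\le n,\qquad b\ge n^{-1},\qquad b\le q\le1,\qquad h\ge2n^{-4}. \tag{4}$$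

**The hard function.** Let
$$g_R(\omega)=R^{-s-d+1}\mathbf 1\{|\omega'|_\infty\le R,\ |\rho-R|\le1\},\qquad G_R(x)=\int g_R(\omega)e^{i\omega\cdot x}d\omega,\qquad F_R=\operatorname{Re}G_R .$$
The frequencies fill a flat piece of size $R$, so all directions with $|\theta|\lesssim1$ occur. The transform of $F_R$ is $\frac12(g_R(\omega)+g_R(-\omega))$. Since $\int g_R=2^dR^{-s}$ and $|\omega|\le CR$ on the support of $g_R$,
$$\|F_R\|_{\mathcal B^s(\mathbb R^d)}\le C_s,\qquad\|F_R\|_\infty\le CR^{-s}, \tag{5}$$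
with $C_s\ge1$ depending on $d,s$. Explicitly $G_R=R^{-s-d+1}e^{iRy}\frac{2\sin y}{y}\prod_{i<d}\frac{2\sin(Rx_i)}{x_i}$, and $\int_{\mathbb R}\big(\frac{2\sin Ru}u\big)^2du=4\pi R$, so $\|G_R\|_{L_2(\mathbb R^d)}=C R^{-s-(d-1)/2}$. Up to logarithms $R^{-s-(d-1)/2}$ is the bound in Theorem 2: we shall prove that on $F_R$ an $n$-term network does no better, up to a constant factor, than $0$.

**Proposition 4 (test function).** If $A=A(d)$ is large enough and $n\ge n_0(d,A)$, then for every $S\in\Sigma_n$ there is a complex-valued $\varphi\in L_2(D)$ with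

* (P1) $\|\varphi\|_{L_2}\le C\,bR^{-(d-1)/2}$;
* (P2) $|\int\varphi S|\le e^{-\mathcal L^2}\|S\|_{L_2(D)}$;
* (P3) $\operatorname{Re}\int\varphi F_R\ge c\,bR^{-s-d+1}$;
* (P4) $|\int\varphi e^{i\omega\cdot x}dx|\le e^{-\mathcal L^2}$ for $|\omega|_\infty\le R/4$.

Here $n_0$, $C$, $c$ do not depend on $s$. Note that (P2) compares with $\|S\|$, not with the coefficients of $S$.

## 4. The test function implies Theorem 2

By (1) with $D_0=D$ it suffices to work on $D$.

**Part (a).** Let $S\in\Sigma_n$ and $e=\|F_R-S\|_{L_2(D)}$. Then $\|S\|_{L_2(D)}\le e+C$, and (P1)–(P3) give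
$$c\,bR^{-s-d+1}\le\Big|\int\varphi F_R\Big|\le\|\varphi\|e+e^{-\mathcal L^2}\|S\|\le\big(CbR^{-(d-1)/2}+e^{-\mathcal L^2}\big)e+Ce^{-\mathcal L^2}.$$
Since $b^{-1},R\le n$ and $e^{-\mathcal L^2}=n^{-\log n}$, for $n\ge n_1(d,A,s)$ the terms with $e^{-\mathcal L^2}$ are absorbed, and $e\ge c'R^{-s-(d-1)/2}$. By (3), $R\le C(A)n^{1/d}\mathcal L^2$, so
$$e\ge c''n^{-\frac sd-\frac{d-1}{2d}}\mathcal L^{-(2s+d-1)},\qquad\frac sd+\frac{d-1}{2d}=\frac12+\frac{2s-1}{2d}.$$
Divide by $C_s$ to get a function in the unit ball. For $2\le n\le n_1$ use that $E_n(U(\mathcal B^s(\Omega)))_{L_2(\Omega)}$ is nonincreasing in $n$ and positive at $n=n_1$; then decrease $c$.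

**Part (b).** Put $s=2$: the exponent is $\frac12+\frac3{2d}$ and the power of the logarithm is $d+3$.

**Part (c).** The purpose is to put many $F_R$ into one function without interference. Let $R(n)$ be the number $R$ in (3) and
$$f_0=\sum_{k\ge1}2^{-k}C_s^{-1}F_{R_k},\qquad R_k=R(n_k),$$
where $n_k$ grows so fast that $n_k\ge\max(n_0,\exp(2^k))$, $R_i+1\le R_k/4$ for $i<k$, and $R_{k+1}^{-s}\le e^{-(\log n_k)^2}$. Then $\|f_0\|_{\mathcal B^s(\mathbb R^d)}\le1$, and $|f_0|\le C$ since all $R_k\ge1$. Fix $k$; let $n=n_k$, $R=R_k$, $S\in\Sigma_n$, $e=\|f_0-S\|_{L_2(D)}$, and $\varphi$ as in Proposition 4.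

* For $i<k$ all frequencies of $F_{R_i}$ satisfy $|\omega|_\infty\le R_i+1\le R/4$, so by (P4) and $\int g_{R_i}\le C$ these terms contribute at most $Ce^{-\mathcal L^2}$ to $\int\varphi f_0$.
* For $i>k$, $\|F_{R_i}\|_\infty\le CR_i^{-s}\le CR_{k+1}^{-s}$, so these terms contribute at most $C\|\varphi\|_{L_1}R_{k+1}^{-s}\le Ce^{-\mathcal L^2}$.

Hence
$$2^{-k}C_s^{-1}c\,bR^{-s-d+1}\le\Big|\int\varphi f_0\Big|+Ce^{-\mathcal L^2}\le\big(CbR^{-(d-1)/2}+e^{-\mathcal L^2}\big)e+Ce^{-\mathcal L^2}.$$
As $n_k\ge\exp(2^k)$, $2^{-k}\ge1/\mathcal L$. So for $k$ large, with constants depending on $s$, $e\ge c\,2^{-k}R^{-s-(d-1)/2}\ge c'n^{-\frac12-\frac{2s-1}{2d}}\mathcal L^{-(2s+d)}$. Transport $f_0$ to $\Omega$ by (1). $\square$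

It remains to prove Proposition 4. Fix $S=\sum_{j=1}^na_j\sigma(w_j\cdot x+b_j)$ for the rest of the notes.

## 5. A normal form for the network

**Step 1: a shear, so that no hyperplane is nearly vertical.** Vertical hyperplanes are not graphs over $x'$, and we want polynomial bounds on slopes. Let $\gamma=\frac1{4dR}$, $\kappa=\frac\gamma{2n}$. We claim that there is $a\in[-\gamma,\gamma]^{d-1}$ with
$$|w_{j,d}+a\cdot w_j'|\ge\kappa|w_j|_\infty\qquad\text{for all }j.$$
If $|w_j|_\infty=|w_{j,d}|$, the left side is at least $(1-(d-1)\gamma)|w_j|_\infty\ge\frac34|w_j|_\infty$ for every such $a$. Otherwise $|w_j|_\infty=|w_{j,i}|$ with some $i<d$; for fixed other coordinates of $a$ the bad $a_i$ lie in an interval of length at most $2\kappa$, a fraction at most $\kappa/\gamma=\frac1{2n}$ of $[-\gamma,\gamma]$. Summing over $j$, the bad fraction of the cube is at most $\frac12$.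

Introduce coordinates $(X',Y)$ by $x'=X'+aY$, $y=Y$ (determinant $1$) and rename them $(x',y)$. The cube $[-2,2]^d$ in the new coordinates lies in $D$. Since $\omega'\cdot(X'+aY)+\rho Y=\omega'\cdot X'+(\rho+a\cdot\omega')Y$, in the new coordinates
$$G_R(x',y)=\int g_R(\omega)e^{i(\omega'\cdot x'+(\rho+a\cdot\omega')y)}d\omega,\qquad|a\cdot\omega'|\le\tfrac14\ \text{ if }|\omega'|_\infty\le R. \tag{6}$$
The smallness of $\gamma$ serves to keep the frequencies $\rho+a\cdot\omega'$ within $\frac54$ of $R$.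

A neuron with $w_j\ne0$ becomes $\sigma(W(y-t-\theta\cdot x'))$ with $W=w_{j,d}+a\cdot w_j'\neq0$ and $\theta=-w_j'/W$, so
$$|\theta|_\infty\le1/\kappa=8dnR=:\Theta,\qquad1\le\Theta\le n^3\ (n\text{ large}).$$
Since $\sigma(Wz)=|W|\sigma(z)$ for $W>0$ and $\sigma(Wz)=|W|(\sigma(z)-z)$ for $W<0$, $S$ is an affine function plus a linear combination of at most $n$ functions
$$\sigma_P(x)=\sigma(y-l_P(x')),\qquad l_P(x')=t+\theta\cdot x',\qquad P=(\theta,t)\in\mathbb R^d .$$
Let $H_P=\{y=l_P(x')\}$.

**Step 2: a box that every relevant hyperplane enters properly.** Hyperplanes that only graze the box would give no room for test functions. Let $Q_\lambda=[-\lambda,\lambda]^d$ and $\lambda_j=\min\{\lambda\ge0:H_{P_j}\cap Q_\lambda\ne\emptyset\}$. The intervals $[\lambda_j,\lambda_j+\frac1{4n})$ have total length at most $\frac14$, so some $\lambda\in[\frac32,2]$ lies in none of them: for each $j$ either $\lambda_j>\lambda$ or $\lambda_j\le\lambda-\frac1{4n}$. Put $Q=Q_\lambda$. Neurons with $\lambda_j>\lambda$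 are affine on $Q$. Merging equal $P$'s, on $Q$
$$S=\sum_{P\in\mathcal P}\alpha_P\sigma_P+L,\qquad L\text{ affine},\quad|\mathcal P|\le n, \tag{7}$$
where each $P=(\theta,t)\in\mathcal P$ has $|\theta|_\infty\le\Theta$ and there is a point $z_P=(z_P',l_P(z_P'))\in H_P\cap Q_{\lambda-1/(4n)}$. Hence $|t|\le2+2d\Theta\le n^5$ for $n$ large.

**Step 3: a metric on hyperplanes.** For $P=(\theta,t)\in\mathbb C^d$ let $\|P\|=|t|+|\theta|_1$ and $\mathbb B(P,\varrho)=\{P'\in\mathbb C^d:\|P'-P\|<\varrho\}$; complex parameters will be needed. For real $x'$ with $|x'|_\infty\le2$,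
$$|l_P(x')-l_{P'}(x')|\le2\|P-P'\|. \tag{8}$$

By (7), if $\varphi$ is supported in $Q$ and orthogonal to affine functions, then
$$\int\varphi S=\sum_{P\in\mathcal P}\alpha_P\Phi(P),\qquad\Phi(P)=\int\varphi\sigma_P . \tag{9}$$
So the whole problem is about the function $\Phi$ on the space of hyperplanes and its pairing with the coefficients.

## 6. A superposition of wave packets from empty cells

**Step 1: the empty cells.** Let
$$E=\{P\in E_0:\|P-P_j\|\ge h\ \text{ for all }P_j\in\mathcal P\}.$$
A ball of radius $h$ in $\|\cdot\|$ lies in a cube of side $2h$, so $|E|\ge|E_0|-n(2h)^d=|E_0|-(2c_d)^d\ge\frac12|E_0|$ by the choice of $c_d$.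

**Step 2: the packets and their Fourier transform.** Define
$$\varphi^\sharp(x',y)=e^{-\frac{|x'|^2}{2q^2}}\int_Ee^{-iR(y-\theta\cdot x')}e^{-\frac{(y-t-\theta\cdot x')^2}{2b^2}}\,d\theta\,dt,\qquad\tilde\varphi(\omega',\rho')=\int\varphi^\sharp e^{i(\omega'\cdot x'+\rho'y)}dx .$$
For each $(\theta,t)$ the integrand sits within about $b$ of the hyperplane $y=t+\theta\cdot x'$ and oscillates across it with frequency $R$. Substitute $y=v+t+\theta\cdot x'$: the $v$-integral gives $\sqrt{2\pi}\,b\,e^{-b^2(\rho'-R)^2/2}e^{i(\rho'-R)t}e^{i\rho'\theta\cdot x'}$, and then the $x'$-integral gives $(2\pi q^2)^{(d-1)/2}e^{-q^2|\omega'+\rho'\theta|^2/2}$. So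
$$\tilde\varphi(\omega',\rho')=(2\pi)^{d/2}bq^{d-1}e^{-b^2(\rho'-R)^2/2}J,\qquad J=\int_Ee^{i(\rho'-R)t}e^{-q^2|\omega'+\rho'\theta|^2/2}\,d\theta\,dt. \tag{10}$$

**Step 3: $\|\varphi^\sharp\|_{L_2}\le CbR^{-(d-1)/2}$.** This is (P1) for the untruncated function. By Plancherel, $\|\varphi^\sharp\|^2=b^2q^{2(d-1)}\int e^{-b^2(\rho'-R)^2}|J|^2d\omega'd\rho'$.

For $\rho'\ge R/2$ put $\omega'=-\rho'\vartheta$ and $\tau=\rho'-R$. As a function of $\vartheta$, $J$ is the convolution of $e_\tau(\theta)=\int\mathbf 1_E(\theta,t)e^{i\tau t}dt$ with $e^{-q^2\rho'^2|\cdot|^2/2}$, whose $L_1$ norm is $C(q\rho')^{-(d-1)}$. By Young's inequality and $d\omega'=\rho'^{d-1}d\vartheta$,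
$$\int|J|^2d\omega'\le C\rho'^{d-1}(q\rho')^{-2(d-1)}\|e_\tau\|_{L_2}^2\le Cq^{-2(d-1)}R^{-(d-1)}\|e_\tau\|_{L_2}^2 .$$
By Plancherel in $t$, $\int\|e_\tau\|_{L_2}^2d\tau=2\pi|E|$. This part contributes at most $Cb^2R^{-(d-1)}$.

For $\rho'<R/2$, Cauchy–Schwarz gives $|J|^2\le|E|\int_Ee^{-q^2|\omega'+\rho'\theta|^2}d\theta dt$, so $\int|J|^2d\omega'\le Cq^{-(d-1)}$. For $|u|\ge R/2$ we have $e^{-b^2u^2}\le e^{-b^2R^2/8}e^{-b^2u^2/2}$, so the contribution is at most $Cb^2q^{d-1}b^{-1}e^{-b^2R^2/8}$. Since $b^2R^2=A^2\mathcal L^2$ and $b^{-1},R\le n$, this is at most $b^2R^{-(d-1)}$ for $n$ large.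

**Step 4: $\operatorname{Re}\int\varphi^\sharp F_R\ge c\,bR^{-s-d+1}$.** This is (P3) for $\varphi^\sharp$; it uses only $|E|\ge c$. By (6), $\int\varphi^\sharp G_R=\int g_R(\omega)\tilde\varphi(\omega',\rho')d\omega$ with $\rho'=\rho+a\cdot\omega'$, and $|\rho'-R|\le\frac54$ on $\operatorname{supp}g_R$. There $|(\rho'-R)t|\le\frac5{16}\le\frac12$, so the integrand of $\operatorname{Re}J$ is at least $\frac12e^{-q^2|\omega'+\rho'\theta|^2/2}>0$; also $e^{-b^2(\rho'-R)^2/2}\ge c$. Fix $(\theta,t)\in E$ and consider the $\omega'$ with $|\omega'+R\theta|_\infty\le1/q$. They form a set of measure $(2/q)^{d-1}$, and for them $|\omega'|_\infty\le\frac1q+\frac R{4d}\le R$, since $\frac1q=A\mathcal L\le\frac R2$, and $|\omega'+\rho'\theta|\le\frac{\sqrt d}q+2|\theta|\le\frac{2\sqrt d}q$, since $|\theta|\le\frac{\sqrt d}{4d}$ and $q\le1$; there the Gaussian is at least $e^{-2d}$. Hence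
$$\operatorname{Re}\int\varphi^\sharp G_R\ge c\,R^{-s-d+1}\,bq^{d-1}\cdot q^{-(d-1)}|E|\ge c\,bR^{-s-d+1}.$$
Also $|\int\varphi^\sharp\overline{G_R}|=|\int g_R\tilde\varphi(-\omega',-\rho')d\omega|\le CR^{-s}b\,e^{-b^2R^2/2}$, because $\rho'\ge0$ on $\operatorname{supp}g_R$. As $R^{d-1}\le n^{d-1}$ this is negligible for $n$ large (uniformly in $s$). Use $F_R=\frac12(G_R+\overline{G_R})$.

**Step 5: tails.** We shall cut $\varphi^\sharp$ off, and need
$$\int_{\mathbb R^d\setminus[-1,1]^d}|\varphi^\sharp|(1+|x|)\,dx\le Ce^{-A^2\mathcal L^2/16}. \tag{11}$$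
Where $|x'|_\infty>1$ use $e^{-|x'|^2/2q^2}\le e^{-1/4q^2}e^{-|x'|^2/4}$ and integrate first in $y$: for $(\theta,t)\in E$, $\int e^{-(y-t-\theta\cdot x')^2/2b^2}(1+|x'|+|y|)dy\le C(1+|x'|)$. Where $|x'|_\infty\le1<|y|$, $|t+\theta\cdot x'|\le\frac14+\frac{d-1}{4d}\le\frac12\le\frac{|y|}2$, so $(y-t-\theta\cdot x')^2\ge\frac{y^2}4$ and the Gaussian factor is at most $e^{-y^2/8b^2}\le e^{-1/16b^2}e^{-y^2/16}$. Finally $b\le q=\frac1{A\mathcal L}$.

## 7. The packets against one neuron

Let $\varrho_1=n^{-4}$. We compute $\int\varphi^\sharp\sigma_P$ for hyperplanes $P$ at or very near a hyperplane of the network.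

**Lemma 5.** Let $c_1=\frac1{32d+2}$. For $n$ large, $P_j\in\mathcal P$ and real $P\in\mathbb B(P_j,\varrho_1)$,
$$\Big|\int_{\mathbb R^d}\varphi^\sharp\sigma_P\Big|\le n^Ce^{-c_1A^2\mathcal L^2}.$$

**Proof.** **Step 1: reduction to an explicit kernel.** Let $P=(\theta,t)$. By Fubini and the substitution $y=l_P(x')+\tau$, under which $y-\theta_0\cdot x'=t_0+(t-t_0+\tau)+(\theta-\theta_0)\cdot x'$,
$$\int_{\mathbb R^d}\varphi^\sharp\sigma_P=\int_Ee^{-iRt_0}\int_0^\infty\tau\,k(\theta-\theta_0,\,t-t_0+\tau)\,d\tau\,d\theta_0dt_0,$$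
$$k(\vartheta,z)=\int_{\mathbb R^{d-1}}e^{-\frac{|x'|^2}{2q^2}-iR(z+\vartheta\cdot x')-\frac{(z+\vartheta\cdot x')^2}{2b^2}}dx'.$$

**Step 2: the kernel in closed form.** With $v=z+\vartheta\cdot x'$ write $e^{-iRv-v^2/2b^2}=\frac b{\sqrt{2\pi}}\int e^{-b^2(\rho-R)^2/2-i\rho v}d\rho$. The $x'$-integration gives
$$k(\vartheta,z)=(2\pi q^2)^{\frac{d-1}2}\frac b{\sqrt{2\pi}}\int e^{-b^2(\rho-R)^2/2-q^2|\vartheta|^2\rho^2/2-i\rho z}d\rho .$$
Let $\mathcal D=b^2+q^2|\vartheta|^2$. The exponent is $-\frac{\mathcal D}2\rho^2+(b^2R-iz)\rho-\frac{b^2R^2}2$, so the $\rho$-integral is $\sqrt{2\pi/\mathcal D}\exp\big(\frac{(b^2R-iz)^2}{2\mathcal D}-\frac{b^2R^2}2\big)$. Here the relation $bqR=1$ enters: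
$$\frac{b^4R^2}{2\mathcal D}-\frac{b^2R^2}2=-\frac{b^2R^2q^2|\vartheta|^2}{2\mathcal D}=-\frac{|\vartheta|^2}{2\mathcal D}.$$
Hence
$$k(\vartheta,z)=(2\pi q^2)^{\frac{d-1}2}\frac b{\sqrt{\mathcal D}}\exp\Big(-\frac{z^2+2ib^2Rz+|\vartheta|^2}{2\mathcal D}\Big),\qquad|k|\le Ce^{-\frac{z^2+|\vartheta|^2}{2\mathcal D}}. \tag{12}$$
For small $\vartheta$, $\mathcal D\approx b^2$: the kernel decays at the scale $b$ in offset and slope alike, and $b\ll h$.

**Step 3: the decay over a cell.** Let $P_0=(\theta_0,t_0)\in E$ and $\vartheta=\theta-\theta_0$. Since $\|P-P_0\|\ge h-\varrho_1\ge\frac h2$, one of two cases holds. Note $|t-t_0|,|\vartheta|,\mathcal D\le n^C$.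

*Case A: $|\vartheta|_1\ge h/4$.* Then $|\vartheta|\ge\frac h{4\sqrt d}$. As $u\mapsto\frac u{b^2+q^2u}$ is increasing and $b=qh$,
$$\frac{|\vartheta|^2}{\mathcal D}\ge\frac{h^2/16d}{b^2+q^2h^2/16d}=\frac1{q^2(16d+1)}=\frac{A^2\mathcal L^2}{16d+1}.$$
Since $\int_0^\infty\tau e^{-(t-t_0+\tau)^2/2\mathcal D}d\tau\le C(\mathcal D+|t-t_0|\sqrt{\mathcal D})\le n^C$, the inner integral is at most $n^Ce^{-c_1A^2\mathcal L^2}$.

*Case B: $|\vartheta|_1<h/4$ and $|t-t_0|\ge h/4$.* Then $\mathcal D\le b^2+\frac{q^2h^2}{16}\le2b^2$. If $t-t_0\ge\frac h4$, then for $\tau\ge0$ we have $z^2\ge\frac{h^2}{16}+\tau^2$, so $|k|\le Ce^{-(h^2/16+\tau^2)/4b^2}$ and the inner integral is at most $Ce^{-h^2/64b^2}=Ce^{-A^2\mathcal L^2/64}$. If $t-t_0\le-\frac h4$, the neuron is active on the whole packet and absolute values are useless; the oscillation has to be used. Write $\int_0^\infty=\int_{\mathbb R}-\int_{-\infty}^0$. The last integral is bounded as before, since for $\tau\le0$ again $z^2\ge\frac{h^2}{16}+\tau^2$.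 Next,
$$\int_{\mathbb R}\tau\,k(\vartheta,t-t_0+\tau)d\tau=\int_{\mathbb R}(z-(t-t_0))\,k(\vartheta,z)\,dz .$$
From $z^2+2ib^2Rz=(z+ib^2R)^2+b^4R^2$,
$$\int e^{-\frac{z^2+2ib^2Rz}{2\mathcal D}}dz=\sqrt{2\pi\mathcal D}\,e^{-\frac{b^4R^2}{2\mathcal D}},\qquad\int z\,e^{-\frac{z^2+2ib^2Rz}{2\mathcal D}}dz=-ib^2R\sqrt{2\pi\mathcal D}\,e^{-\frac{b^4R^2}{2\mathcal D}} .$$
As $\frac{b^4R^2}{2\mathcal D}\ge\frac{b^2R^2}4=\frac{A^2\mathcal L^2}4$, this is at most $n^Ce^{-A^2\mathcal L^2/4}$.

Since $c_1\le\frac1{66}$, all bounds are at most $n^Ce^{-c_1A^2\mathcal L^2}$; integrate over $E$, $|E|\le1$. $\square$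

**Why this does not yet finish the proof.** Suppose $\sum|\alpha_P|\le n^C\|S\|_{L_2(Q)}$. Then, once $\varphi^\sharp$ is cut off to $Q$ and made orthogonal to affine functions (done in Section 8), (9) and Lemma 5 would give (P2). But no such bound holds. Take $P_1=(\theta,t)$, $P_2=(\theta,t+\epsilon)$ and
$$S_\epsilon=\epsilon^{-1}(\sigma_{P_1}-\sigma_{P_2})=\min\big(1,\epsilon^{-1}\sigma(y-l_{P_1})\big).$$
Then $0\le S_\epsilon\le1$, while $\sum|\alpha_P|=2/\epsilon$ is unbounded. On the other hand $\sum\alpha_P\Phi(P)=-\frac{\Phi(P_2)-\Phi(P_1)}\epsilon$ is a difference quotient, and it is small if $\partial_t\Phi$ is small. With $p$ merging neurons one meets divided differences of order $p-1$. So we need all derivatives of $\Phi$ near each $P_j$; this is what a bound on a *complex* ball gives. That is the next section. That such a bound suffices for arbitrary configurations is Section 9.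

## 8. Smallness on complex balls

Let $\varrho_*=n^{-5}$. The result of this section is the following.

**Lemma 6.** For $n$ large there is $\varphi=\varphi^\sharp\mathbf 1_{Q'}-\chi$, supported in $Q$ and orthogonal to affine functions, where $[-1,1]^d\subset Q'\subset Q$, $\operatorname{supp}\chi\subset[-1,1]^d$, $\|\chi\|_\infty\le n^Ce^{-A^2\mathcal L^2/16}$, such that for each $P_j\in\mathcal P$ the function $\Phi(P)=\int\varphi\sigma_P$ extends from the real points of $\mathbb B(P_j,\varrho_*)$ to an analytic function on $\mathbb B(P_j,\varrho_*)$ bounded by $n^Ce^{-c_3A^2\mathcal L^2}$, with $c_3=c_3(d)>0$.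

**Step 1: truncation along the columns, keeping away from the hyperplanes.** A careless cut would make $\Phi$ non-smooth where $H_P$ crosses the boundary of the cut. Partition $[-1,1]^{d-1}$ into finitely many cubes $\varkappa$ with center $x_\varkappa$ and half-side at most $\frac1{64nd\Theta}$. For each $\varkappa$ choose $a_\varkappa^+\in[1,\frac32]$ and $a_\varkappa^-\in[-\frac32,-1]$ with $|a_\varkappa^\pm-l_P(x_\varkappa)|\ge\frac1{8n}$ for all $P\in\mathcal P$; the excluded measure is at most $n\cdot\frac2{8n}=\frac14<\frac12$. Let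
$$Q'=\bigcup_\varkappa\varkappa\times[a_\varkappa^-,a_\varkappa^+],\qquad[-1,1]^d\subset Q'\subset Q,\qquad\varphi_1=\varphi^\sharp\mathbf 1_{Q'},\qquad\Phi_1(P)=\int\varphi_1\sigma_P\ (P\text{ real}).$$

**Step 2: analytic extension of $\Phi_1$ to $\mathbb B(P_j,\varrho_1)$, bounded by $n^C$.** Let $P\in\mathbb B(P_j,\varrho_1)$ and $x'\in\varkappa$. By (8) and $|\theta_j|_1\le(d-1)\Theta$,
$$|l_P(x')-l_{P_j}(x_\varkappa)|\le2\varrho_1+\tfrac1{64n}<\tfrac1{16n}.$$
So for fixed $\varkappa$ the position of $\tau=l_P(x')$ relative to $a_\varkappa^\pm$ is the same throughout the ball, and the inner integral $\int_{a_\varkappa^-}^{a_\varkappa^+}\varphi^\sharp(x',y)\sigma(y-\tau)dy$ extends analytically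

* by $0$ if $l_{P_j}(x_\varkappa)>a_\varkappa^+$;
* by $\int_{a_\varkappa^-}^{a_\varkappa^+}\varphi^\sharp(x',y)(y-\tau)dy$ if $l_{P_j}(x_\varkappa)<a_\varkappa^-$;
* by $\int_\tau^{a_\varkappa^+}\varphi^\sharp(x',y)(y-\tau)dy$ along the segment otherwise; $\varphi^\sharp$ is entire in $y$.

On the paths used, $|\operatorname{Im}y|\le|\operatorname{Im}\tau|=|\operatorname{Im}(l_P-l_{P_j})(x')|\le2\varrho_1\le\min(b,\frac1R)$ for $n$ large, so $|\varphi^\sharp|\le|E|e^{R|\operatorname{Im}y|+|\operatorname{Im}y|^2/2b^2}\le e^2$. Also $|\tau|\le n^C$, since $|t|\le n^5$ and $\Theta\le n^3$ on $\mathcal P$. So the extended inner integral is bounded by $n^C$. In the third case it equals $\int_0^1\varphi^\sharp(x',\tau+u(a_\varkappa^+-\tau))\,u(a_\varkappa^+-\tau)^2du$. In each case it is continuous in $(x',P)$ on $\varkappa\times\mathbb B(P_j,\varrho_1)$ and analytic in $P$ (as $\tau$ is affine in $P$), so integrating over $x'\in\varkappa$ and summing over $\varkappa$ preserves analyticity and the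 bound.

**Step 3: smallness at real points.** For real $P\in\mathbb B(P_j,\varrho_1)$ we have $\sigma_P(x)\le n^C(1+|x|)$, and $[-1,1]^d\subset Q'$. By (11), replacing $\varphi_1$ by $\varphi^\sharp$ in $\Phi_1(P)$ costs at most $n^Ce^{-A^2\mathcal L^2/16}$. With Lemma 5,
$$|\Phi_1(P)|\le n^Ce^{-c_1A^2\mathcal L^2}\qquad(P\in\mathbb B(P_j,\varrho_1)\text{ real}).$$

**Step 4: from real to complex points.** The tool is a two-constants estimate.

**Lemma 7.** If $f$ is analytic in $|z|<1$ with $|f|\le B$, and $|f|\le\epsilon$ on $(-1,1)$ with $0<\epsilon\le B$, then $|f|\le B^{1/2}\epsilon^{1/2}$ for $|z|\le\frac14$.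

**Proof.** Apply the argument below to $f(\varrho z)$, $\varrho<1$, and let $\varrho\to1$: this gives the bound for $|z|\le\varrho/4$, hence for $|z|<\frac14$, and by continuity for $|z|\le\frac14$. So we may assume $f$ analytic near the closed disc. In the open upper half disc let $\phi(z)=\arg\frac{z-1}{z+1}$, the angle under which $[-1,1]$ is seen from $z$, and $\Lambda=\frac2\pi\phi-1$. Then $\Lambda$ is harmonic with values in $(0,1)$; it tends to $1$ at points of $(-1,1)$ (angle $\pi$) and to $0$ at the open arc (angle $\frac\pi2$). The function $\log\frac{|f|}B-\Lambda\log\frac\epsilon B$ is subharmonic, and its $\limsup$ is at most $0$ at every boundary point. This is clear on the diameter and the open arc. At $\pm1$, continuity of $f$ gives $\limsup\log\frac{|f|}B\le\log\frac\epsilon B$, and $\log\frac\epsilon B\le\Lambda\log\frac\epsilon B$. By the maximum principle $|f|\le B(\epsilon/B)^\Lambda$. By the inscribed angle theorem, in the upper half plane $\phi\ge\frac{3\pi}4$ if and only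 if $|z+i|\le\sqrt2$, which holds when $|z|\le\frac14$; there $\Lambda\ge\frac12$. The lower half disc is symmetric, and on the diameter $|f|\le\epsilon\le B^{1/2}\epsilon^{1/2}$. $\square$

Now consider the polydisc of radius $\varrho_1/d$ about $P_j$ (a real center); it lies in $\mathbb B(P_j,\varrho_1)$. Take $B=n^C$ and $\epsilon=n^Ce^{-c_1A^2\mathcal L^2}$ with the same exponent $C$, from Steps 2 and 3. Complexify one variable at a time: in step $i$ the first $i-1$ variables are complex at distance at most $\frac{\varrho_1}{4d}$ from the center, the $i$-th ranges over its disc, the later ones are real. If the bound before step $i$ is $B(\epsilon/B)^{2^{-(i-1)}}$ for real values of the $i$-th variable, Lemma 7 gives $B(\epsilon/B)^{2^{-i}}$ after it. On the polydisc of radius $\frac{\varrho_1}{4d}\ge\varrho_*$, which contains $\mathbb B(P_j,\varrho_*)$,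
$$|\Phi_1|\le B(\epsilon/B)^{2^{-d}}\le n^Ce^{-2^{-d}c_1A^2\mathcal L^2}.$$

**Step 5: the affine moments of $\varphi_1$ are tiny.** By (10), $|\tilde\varphi(0)|\le Ce^{-b^2R^2/2}$. Differentiate (10) at $0$. In $J$, the factor $e^{-q^2|\omega'+\rho'\theta|^2/2}$ has zero derivatives at $0$, and the $\rho'$-derivative of $e^{i(\rho'-R)t}$ is $it$ times the integrand; the exponential prefactor contributes a factor $b^2R$ in $\rho'$. So $|\int\varphi^\sharp x^\beta dx|\le n^Ce^{-A^2\mathcal L^2/2}$ for $|\beta|\le1$, and by (11) $|\int\varphi_1x^\beta dx|\le n^Ce^{-A^2\mathcal L^2/16}$ for $|\beta|\le1$.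

**Step 6: removing them without harming analyticity.** The correction must be placed where no hyperplane passes; a free cube of side about $1/n$, useless as a main tool in Section 2, suffices here. Divide $[-1,1]^d$ into $N^d$ cubes of side $2/N$ with $N=dn+1$. By Lemma 3 and $n\cdot dN^{d-1}<N^d$, some open cube meets no $H_P$, $P\in\mathcal P$. Let $B'$ be the concentric closed cube of side $1/N$, $\zeta$ its center, and
$$\chi=N^d\Big[m_0+12N^2\sum_im_i(x_i-\zeta_i)\Big]\mathbf 1_{B'},\qquad m_0=\int\varphi_1,\quad m_i=\int\varphi_1(x_i-\zeta_i).$$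
As $\int_{B'}1=N^{-d}$, $\int_{B'}(x_i-\zeta_i)=0$ and $\int_{B'}(x_i-\zeta_i)(x_k-\zeta_k)=\delta_{ik}\frac{N^{-d-2}}{12}$, the function $\varphi=\varphi_1-\chi$ is orthogonal to affine functions. It is supported in $Q$, and $\|\chi\|_\infty\le n^Ce^{-A^2\mathcal L^2/16}$ by Step 5.

For $(x',y)\in B'$ the points $(x',y+v)$, $|v|<\frac1{2N}$, lie in the free open cube, so $|y-l_{P_j}(x')|\ge\frac1{2N}>2\varrho_1$ for every $P_j\in\mathcal P$ and $n$ large. By (8), for real $P\in\mathbb B(P_j,\varrho_1)$ the sign of $y-l_P(x')$ on $B'$ is fixed and independent of $P$. So $\int\chi\sigma_P$ is either $0$ or $\int\chi\,(y-l_P)$: an affine function of $P$ near $P_j$, whose extension is bounded by $n^Ce^{-A^2\mathcal L^2/16}$ on $\mathbb B(P_j,\varrho_1)$. Together with Step 4 this proves Lemma 6 with $c_3=\min(2^{-d}c_1,\frac1{16})$. $\square$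

## 9. Analytic functionals of arbitrary coefficients

We now bound $\sum\alpha_P\Phi(P)$ by $\|S\|$, with no assumption on the $\alpha_P$.

**Lemma 8 (coefficient functionals).** Let $n$ be large. Let $\Phi:\mathcal P\to\mathbb C$ be such that for every $P\in\mathcal P$ there is an analytic function on $\mathbb B(P,\varrho_*)$, bounded by $M$, which agrees with $\Phi$ on $\mathcal P\cap\mathbb B(P,\varrho_*)$. Then
$$\Big|\sum_{P\in\mathcal P}\alpha_P\Phi(P)\Big|\le e^{C_2\mathcal L^2}M\|S\|_{L_2(Q)},\qquad C_2=C_2(d).$$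

To see what is at stake, let $\mathcal P=\{P_1,P_2\}$ with the points very close. Then $\sum\alpha_P\Phi(P)=(\alpha_1+\alpha_2)\Phi(P_1)+\alpha_2(\Phi(P_2)-\Phi(P_1))$, and by Cauchy's estimate $|\Phi(P_2)-\Phi(P_1)|\le C\varrho_*^{-1}M\|P_2-P_1\|$. So it suffices to control $\alpha_1+\alpha_2$ and $\alpha_2\|P_2-P_1\|$, rather than $\alpha_1,\alpha_2$ separately. In general we produce, for a tight cluster of points and an analytic $G$, a function $\psi$ with $\int\psi\sigma_P=G(P)$ on the cluster and $\int\psi\sigma_P=0$ far from it; then $\sum_{P\in\text{cluster}}\alpha_PG(P)$ is read off from $\int\psi S$.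

Let
$$\eta=\frac1{8dn\Theta},\qquad r=\frac\eta{112dn}=\frac1{7168\,d^3n^3R},\qquad\text{so } r\ge n^{-6}\text{ for }n\text{ large}.$$
If $P\in\mathcal P$ and $|x'-z_P'|_\infty\le\eta$, then $|x'|_\infty\le\lambda$ and
$$|l_P(x')|\le\lambda-\tfrac1{4n}+(d-1)\Theta\eta\le\lambda-\tfrac1{8n}. \tag{13}$$

**Step 1: a place where all other hyperplanes are far away.** Two hyperplanes may cross near $z_P$; we move to a spot where each $P'$ is as far from $P$ as its parameter distance predicts.

**Lemma 9.** For each $P\in\mathcal P$ there is $x_P'\in z_P'+[-\frac\eta2,\frac\eta2]^{d-1}$ such that $|l_{P'}(x')-l_P(x')|\ge r\|P'-P\|$ for all $P'\in\mathcal P$ and $|x'-x_P'|_\infty\le r$.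

**Proof.** Let $X=z_P'+[-\frac\eta2,\frac\eta2]^{d-1}$, $P'\ne P$, $l=l_{P'}-l_P=\delta t+\delta\theta\cdot x'$, $M=\sup_X|l|$. The oscillation of $l$ on $X$ is $\eta|\delta\theta|_1\le2M$, and $|\delta t|\le M+2|\delta\theta|_1$ (evaluate at $z_P'$). So $\|P'-P\|\le M+3|\delta\theta|_1\le M+\frac{6M}\eta\le\frac{7M}\eta$; in particular $M>0$. Let $\tau=\frac1{8dn}$. If $\eta|\delta\theta|_1\le\frac M2$, then $|l|\ge\frac M2>\tau M$ on $X$. Otherwise some $|\delta\theta_i|\ge\frac M{2(d-1)\eta}$, and $\{x'\in X:|l|\le\tau M\}$ is a fraction at most $\frac{2\tau M}{\eta|\delta\theta_i|}\le4d\tau=\frac1{2n}$ of $X$. Summing over $P'$, some $x_P'\in X$ has $|l(x_P')|>\tau M\ge\frac\eta{56dn}\|P'-P\|=2r\|P'-P\|$ for all $P'\in\mathcal P\setminus\{P\}$. Moving $x'$ by at most $r$ in each coordinate changes $l$ by at most $|\delta\theta|_1r\le r\|P'-P\|$. $\square$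

**Step 2: polynomials that extract coefficients.** These will turn a function of $x'$ into a monomial in $\theta$.

**Lemma 10.** For $0\le k\le m$ there is a polynomial $u_{k,m}$ of degree at most $m$ with $\int_{-1}^1u_{k,m}\xi^\nu d\xi=\delta_{k\nu}$ for $0\le\nu\le m$, and $\|u_{k,m}\|_{L_2[-1,1]}\le6^m$.

For example $u_{0,1}=\frac12$ and $u_{1,1}=\frac32\xi$.

**Proof.** Existence holds because the Gram matrix of the monomials is invertible. Then $\int u_{k,m}p$ is the $k$-th coefficient of $p$ whenever $\deg p\le m$. We bound this coefficient.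

* By Cauchy it is at most $\max_{|z|=1}|p|$.
* The unit disc lies in the ellipse with foci $\pm1$ and semi-axes $\sqrt2,1$, whose parameter (sum of the semi-axes) is $1+\sqrt2$. So the Bernstein–Walsh inequality gives $\max_{|z|=1}|p|\le(1+\sqrt2)^m\|p\|_{L_\infty[-1,1]}$.
* Expanding in the orthonormal polynomials $\sqrt{k+\frac12}\,P_k$ with Legendre polynomials $|P_k|\le1$, Cauchy–Schwarz gives $\|p\|_{L_\infty[-1,1]}\le\big(\sum_{k\le m}(k+\frac12)\big)^{1/2}\|p\|_{L_2}\le(m+1)\|p\|_{L_2}$.

So the coefficient is at most $(1+\sqrt2)^m(m+1)\|p\|_{L_2}\le6^m\|p\|_{L_2}$. Taking $p=u_{k,m}$ gives $\|u_{k,m}\|^2\le6^m\|u_{k,m}\|$. $\square$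

For $\alpha\in\mathbb N_0^{d-1}$, $|\alpha|\le m$, let $u_{\alpha,m}(\xi)=\prod_iu_{\alpha_i,m}(\xi_i)$ on $[-1,1]^{d-1}$. Then $\int u_{\alpha,m}\xi^\beta d\xi=\delta_{\alpha\beta}$ for $|\beta|\le m$, and the $L_2$ and $L_1$ norms are at most $C6^{dm}$.

**Step 3: local test functions.** We state precisely what can be achieved at one scale $\delta$ around one point.

**Lemma 11.** There are $K,C_1,C_3\ge1$ depending only on $d$ such that the following holds. Let $P_c\in\mathcal P$, $0<\delta\le1$, $H=r\delta$, $\mu=\frac H{16n}$, and let $G$ be analytic on $\mathbb B(P_c,K\delta)$ with $|G|\le M$. Then there is $\psi\in L_2$ supported in $Q$, orthogonal to affine functions, such that with $\Psi(P)=\int\psi\sigma_P$ ($P$ real):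

1. $\Psi(P)=G(P)$ for all real $P$ with $2\|P-P_c\|\le\frac H4$;
2. $\Psi(P')=0$ for all $P'\in\mathcal P$ with $\|P'-P_c\|\ge\delta$;
3. for each $P'\in\mathcal P$, $\Psi$ extends from the real points of $\mathbb B(P',\frac\mu4)$ to an analytic function on $\mathbb B(P',\frac\mu4)$ bounded by $C_1M$;
4. $\|\psi\|_{L_2}\le C_3M\,r^{-(d-1)/2}H^{-3/2}$.

Between the distances $\frac H8$ and $\delta$ we do not know the values of $\Psi$; item 3 says only that there $\Psi$ is again analytic near each point of $\mathcal P$. That will allow an induction.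

**Proof.** Write $x_c'=x'_{P_c}$ and $l_c=l_{P_c}$. Every point of the box $x_c'+[-r,r]^{d-1}$ satisfies $|x'-z'_{P_c}|_\infty\le\frac\eta2+r\le\eta$, so (13) and (8) apply on it.

*Breakpoints, chosen away from the values of $l_{P'}-l_c$.* Partition the box into finitely many cubes $\varkappa$ with center $x_\varkappa$ and half-side at most $r_2=\frac\mu{8d\Theta}$. For each $\varkappa$ choose $a_1\in[\frac H4,\frac H2]$ and $a_2\in[\frac{3H}4,H]$ with $\big||(l_{P'}-l_c)(x_\varkappa)|-a_i\big|\ge\mu$ for all $P'\in\mathcal P$, $i=1,2$. The excluded measure is at most $2\mu n=\frac H8<\frac H4$. If $P'\in\mathcal P$, $P\in\mathbb B(P',\frac\mu4)$ and $x'\in\varkappa$, then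
$$|(l_P-l_c)(x')-(l_{P'}-l_c)(x_\varkappa)|\le\tfrac\mu2+2d\Theta r_2=\tfrac{3\mu}4<\mu. \tag{14}$$

*Profiles, equal to $\tau^m$ near $0$ and compactly supported.* For $m\ge0$ let $w=w_{\varkappa,m}\in C^1(\mathbb R)$ be given by

* $w=\tau^m$ for $|\tau|\le a_1$, and $w=0$ for $|\tau|\ge a_2$;
* on $[a_1,a_2]$ the cubic Hermite interpolant $a_1^m(1-3v^2+2v^3)+\Delta\,m\,a_1^{m-1}(v-2v^2+v^3)$ with $v=\frac{\tau-a_1}\Delta$, $\Delta=a_2-a_1\ge\frac H4$ (second term $0$ if $m=0$);
* $w(\tau)=(-1)^mw(-\tau)$ on $[-a_2,-a_1]$.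

For complex $|\tau|\le2H$ one has $|v|\le10$, and $\Delta\,m\,a_1^{m-1}\le2m(\frac H2)^m\le CH^m$. So each polynomial piece is bounded by $C(2H)^m$ for complex $|\tau|\le2H$. Likewise $|w''|\le CH^{m-2}$, because $m(m-1)(\frac H2)^{m-2}\le CH^{m-2}$ and $\Delta^{-2}\le16H^{-2}$. For real $\tau$, two integrations by parts give
$$\int w''(y)\sigma(y-\tau)\,dy=w(\tau),\qquad\int w''=\int yw''=0 .$$

*Building blocks.* Let $\varkappa(x')$ be the cube containing $x'$ and
$$\psi_{\alpha,m}(x',y)=r^{-(d-1)}u_{\alpha,m}\Big(\frac{x'-x_c'}r\Big)w_{\varkappa(x'),m}''(y-l_c(x')),$$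
zero outside the box. It is supported in $\{|x'-x_c'|_\infty\le r,\ |y-l_c(x')|\le H\}$, which lies in $Q$ by (13) and $H\le r\le\frac1{8n}$. It is orthogonal to affine functions, already for each fixed $x'$. Moreover $\|\psi_{\alpha,m}\|_{L_2}\le C6^{dm}r^{-(d-1)/2}H^{m-3/2}$, and
$$\Psi_{\alpha,m}(P):=\int\psi_{\alpha,m}\sigma_P=\int_{[-1,1]^{d-1}}u_{\alpha,m}(\xi)\,w_{\varkappa,m}\big((l_P-l_c)(x_c'+r\xi)\big)d\xi,\qquad\varkappa=\varkappa(x_c'+r\xi). \tag{15}$$

*Matching the Taylor series of $G$.* Write $P=P_c+(\vartheta,T-\vartheta\cdot x_c')$, so that $(l_P-l_c)(x_c'+r\xi)=T+r\vartheta\cdot\xi$. If $|l_P-l_c|\le\frac H4$ on the box, then $w_{\varkappa,m}$ acts as $\tau^m$ in (15), and $\Psi_{\alpha,m}(P)$ is the coefficient of $\xi^\alpha$ in $(T+r\vartheta\cdot\xi)^m$, that is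
$$\Psi_{\alpha,m}(P)=\frac{m!}{\alpha!(m-|\alpha|)!}\,r^{|\alpha|}\vartheta^\alpha T^{m-|\alpha|}.$$
Let $\varrho_0=K\delta$. Since $|x_c'|_\infty\le2$, $\|P-P_c\|\le|T|+3|\vartheta|_1$, which is less than $\varrho_0$ on the closed polydisc $|T|\le\frac{\varrho_0}4$, $|\vartheta_i|\le\frac{\varrho_0}{6d}$. So $G=\sum g_{\alpha k}\vartheta^\alpha T^k$ there, with $|g_{\alpha k}|\le M(6d/\varrho_0)^{|\alpha|+k}$ by Cauchy. Put
$$\psi=\sum_{m\ge0}\sum_{|\alpha|\le m}g_{\alpha,m-|\alpha|}\,\frac{\alpha!(m-|\alpha|)!}{m!}\,r^{-|\alpha|}\psi_{\alpha,m}.$$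
For each $m$ there are at most $(m+1)^{d-1}\le2^{dm}$ indices $\alpha$, the factorial quotient is at most $1$, $r^{-|\alpha|}\le r^{-m}$, and $\frac H{r\varrho_0}=\frac1K$. With
$$K=24d\cdot12^d$$
the $L_2$ norms of the terms of order $m$ sum to at most $CMr^{-(d-1)/2}H^{-3/2}\big(\frac{6d\cdot12^d}K\big)^m=CMr^{-(d-1)/2}H^{-3/2}4^{-m}$. So the series converges in $L_2$ and item 4 holds. All terms are supported in $Q$, so $\psi$ is orthogonal to affine functions and $\Psi$ is the corresponding series of the $\Psi_{\alpha,m}$.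

*Item 1.* If $P$ is real and $2\|P-P_c\|\le\frac H4$, then by (8) $|l_P-l_c|\le\frac H4$ on the box; also $|\vartheta|_1\le\frac H8$ and $|T|=|(l_P-l_c)(x_c')|\le\frac H4$. As $H\le\delta$, the point lies in the polydisc, and $\Psi(P)=\sum g_{\alpha k}\vartheta^\alpha T^k=G(P)$.

*Item 2.* If $P'\in\mathcal P$ and $\|P'-P_c\|\ge\delta$, Lemma 9 gives $|l_{P'}-l_c|\ge r\delta=H\ge a_2$ on the box, where $w=0$.

*Item 3.* Fix $P'\in\mathcal P$ and $\varkappa$, and let $\tau_0=(l_{P'}-l_c)(x_\varkappa)$, which has distance at least $\mu$ from $\pm a_1,\pm a_2$. By (14), for real $P\in\mathbb B(P',\frac\mu4)$ and $x'\in\varkappa$ the argument of $w_{\varkappa,m}$ in (15) lies in $[\tau_0-\frac{3\mu}4,\tau_0+\frac{3\mu}4]$, which contains none of these four points. So it stays in one polynomial piece, depending only on $\varkappa$ and $P'$. Use this polynomial for complex $P\in\mathbb B(P',\frac\mu4)$. If the piece is not $0$, then $|\tau_0|\le H$ and by (14) the argument has modulus at most $H+\mu\le2H$.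 So $\Psi_{\alpha,m}$ extends to a polynomial in $P$ bounded by $C6^{dm}(2H)^m$ on $\mathbb B(P',\frac\mu4)$. The series for $\Psi$ is then bounded by $CM\sum_m\big(\frac{2\cdot6d\cdot12^d}K\big)^m=CM\sum_m2^{-m}\le C_1M$ and converges uniformly. $\square$

**Step 4: what the clusters must satisfy.** Lemma 11 at scale $\delta$ is useful for a cluster of diameter $\ll r\delta$ whose other neighbors are at distance more than $\delta$: a gap between scales differing by a power of $n$. Some points may have no such gap at a given scale, and finding a gap for one point after another could push the scales down to $n^{-Cn}$. The loss in item 4 is a power of $1/\delta$, so this would cost $e^{Cn\log n}$, which our $e^{-cA^2\mathcal L^2}$ cannot pay for. We therefore arrange that at each stage more than half of the remaining clusters are settled, so that there are only $O(\log n)$ stages.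

**Clustering.** Assume $\mathcal P\ne\emptyset$. Let $\delta_k=n^{-8k}$ and $m=\lfloor\log_2n\rfloor+1\le3\mathcal L$. An *object* is a nonempty subset of $\mathcal P$; the distance of two objects is the minimal distance of their points in $\|\cdot\|$. Let $\mathcal O_0$ be the family of singletons. Given a disjoint family $\mathcal O_{\ell-1}$ of $N\ge1$ objects ($1\le\ell\le m$), let $N(\delta)$ be the number of connected components of the graph on $\mathcal O_{\ell-1}$ joining objects at distance at most $\delta$. Over the four values $k\in\{1+4(m-\ell),\dots,4+4(m-\ell)\}$ the nonnegative numbers $N(\delta_{k+1})-N(\delta_k)$ sum to at most $N-1$. Fix $k=k_\ell$ for which the difference is at most $\frac{N-1}4$. Call a component at scale $\delta_{k+1}$ *good* if it is also a component at scale $\delta_k$, and *bad* otherwise. Let $\mathcal O_\ell$ be the family of bad components, regarded as subsets of $\mathcal P$.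

As an example of good and bad, take three points with the same $\theta$ and $t=0,\ n^{-20},\ \frac14$ as objects. The first two are joined at the scales $\delta_1=n^{-8}$ and $\delta_2=n^{-16}$, but not at $\delta_3=n^{-24}$. For $k=1$ the components at scale $\delta_2$ are the pair and the third point, both good. For $k=3$ three singletons, all good. For $k=2$ the two singletons of the pair would be bad, and indeed $N(\delta_3)-N(\delta_2)=1>\frac{3-1}4$ excludes $k=2$.

A component at scale $\delta_k$ which splits into $p\ge2$ components at scale $\delta_{k+1}$ contributes $p-1\ge\frac p2$ to the difference, so there are at most $\frac{N-1}2$ bad components. Thus $|\mathcal O_\ell|<\frac12|\mathcal O_{\ell-1}|$, so $|\mathcal O_\ell|<n2^{-\ell}$, and the procedure ends with $\mathcal O_\ell=\emptyset$ for some $\ell\le m$. We record four facts.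

* (C1) $\mathcal P$ is the disjoint union of all good components of all stages. For each $\ell$ reached it is also the disjoint union of the objects of $\mathcal O_{\ell-1}$ and the good components of stages $<\ell$.
* (C2) $k_{\ell'}\ge k_\ell+1$ for $\ell'<\ell$, and $1\le k_\ell\le4m$: later stages use coarser scales.
* (C3) Let $D_\ell$ be the maximal diameter of the components (at scale $\delta_{k_\ell+1}$) of stage $\ell$, and $D_0=0$. Then $D_\ell\le2n\delta_{k_\ell+1}$. Indeed a component is a chain-connected union of at most $n$ objects of diameter at most $D_{\ell-1}$, so $D_\ell\le n(D_{\ell-1}+\delta_{k_\ell+1})$; and for $\ell\ge2$, inductively, $D_{\ell-1}\le2n\delta_{k_{\ell-1}+1}\le2n^{-7}\delta_{k_\ell+1}\le\delta_{k_\ell+1}$ by (C2).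
* (C4) A good component of stage $\ell$ has distance $>\delta_{k_\ell}$ from all objects of $\mathcal O_{\ell-1}$ not contained in it, because it is a component at scale $\delta_{k_\ell}$.

**Step 5: induction over the stages.** Fix $P_c\in c$ for each good component $c$. Let
$$B=\max_{1\le k\le4m}C_3\,r^{-(d-1)/2}(r\delta_k)^{-3/2},\qquad A_0=0,\quad A_\ell=B+C_1nA_{\ell-1}.$$

**Claim.** If $c$ is good at stage $\ell$ and $G$ is analytic on $\mathbb B(P_c,K\delta_{k_\ell})$ with $|G|\le M$ (any $M$), then $|\sum_{P\in c}\alpha_PG(P)|\le A_\ell M\|S\|_{L_2(Q)}$.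

**Proof of the claim**, by induction on $\ell$. Take $\psi$ from Lemma 11 with $\delta=\delta_{k_\ell}$, so $H=r\delta_{k_\ell}$ and $\mu=\frac H{16n}$. By (7) and orthogonality to affine functions, $\int\psi S=\sum_{P\in\mathcal P}\alpha_P\Psi(P)$, and $|\int\psi S|\le BM\|S\|_{L_2(Q)}$ by item 4. By (C1) the points of $\mathcal P$ are of three kinds.

* Points $P\in c$. By (C3), $2\|P-P_c\|\le2D_\ell\le4n\cdot n^{-8}\delta_{k_\ell}\le\frac H4$, as $r\ge n^{-6}$ and $n\ge16$. So $\Psi(P)=G(P)$ by item 1.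
* Points in objects of $\mathcal O_{\ell-1}$ not contained in $c$. By (C4), $\|P-P_c\|>\delta_{k_\ell}$, so $\Psi(P)=0$ by item 2.
* The remaining points lie in good components $c'$ of stages $\ell'<\ell$. By (C2), $K\delta_{k_{\ell'}}\le Kn^{-8}\delta_{k_\ell}\le\frac{r\delta_{k_\ell}}{64n}=\frac\mu4$ for $n\ge64K$. The points of $c'$ lie in $\mathbb B(P_{c'},K\delta_{k_{\ell'}})$, because $D_{\ell'}\le2n\delta_{k_{\ell'}+1}<\delta_{k_{\ell'}}$. By item 3 the extension of $\Psi$ is analytic on $\mathbb B(P_{c'},K\delta_{k_{\ell'}})$ and bounded by $C_1M$, so the induction hypothesis, applied to it in place of $G$, bounds the contribution of $c'$ by $A_{\ell'}C_1M\|S\|_{L_2(Q)}$.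

There are at most $n$ such $c'$, and $A_\ell$ is nondecreasing. Hence $|\sum_{P\in c}\alpha_PG(P)|\le(B+C_1nA_{\ell-1})M\|S\|_{L_2(Q)}$. For $\ell=1$ the third kind is absent. $\square$

**Step 6: proof of Lemma 8.** Since $\delta_k\ge n^{-32m}$ for $k\le4m$ and $r\ge n^{-6}$, $B\le n^{Cm}\le e^{C\mathcal L^2}$. Hence $A_m\le m(1+C_1n)^mB\le e^{C\mathcal L^2}$. If $c$ is good at stage $\ell$, then $K\delta_{k_\ell}\le Kn^{-8}\le\varrho_*$ and $c\subset\mathbb B(P_c,K\delta_{k_\ell})$. Apply the claim to the given extension of $\Phi$ on $\mathbb B(P_c,\varrho_*)$ and sum over the at most $n$ good components, which exhaust $\mathcal P$ by (C1). $\square$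

## 10. The choice of $A$ and the proof of Proposition 4

Let $\varphi$ be the function of Lemma 6, in sheared coordinates, and $\Phi(P)=\int\varphi\sigma_P$.

**(P2): orthogonality to the network.** By Lemma 6, $\Phi$ satisfies the hypothesis of Lemma 8 with $M=n^Ce^{-c_3A^2\mathcal L^2}$. By (9) and Lemma 8,
$$\Big|\int\varphi S\Big|=\Big|\sum_{P\in\mathcal P}\alpha_P\Phi(P)\Big|\le n^Ce^{(C_2-c_3A^2)\mathcal L^2}\|S\|_{L_2(Q)} .$$
Here $C_2,c_3,C$ depend only on $d$. Fix $A\ge8$ with $c_3A^2\ge C_2+3$. For $n$ large the factor is at most $n^Ce^{-3\mathcal L^2}\le e^{-\mathcal L^2}$.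

**(P1): the norm.** $|\varphi^\sharp\mathbf 1_{Q'}|\le|\varphi^\sharp|$, so Step 3 of Section 6 applies, and $\|\chi\|_{L_2}\le n^Ce^{-A^2\mathcal L^2/16}\le n^Ce^{-4\mathcal L^2}\le bR^{-(d-1)/2}$ for $n$ large.

**(P3): the correlation.** By (11) and the bound on $\chi$,
$$\Big|\int(\varphi-\varphi^\sharp)F_R\Big|\le\|F_R\|_\infty n^Ce^{-A^2\mathcal L^2/16}\le R^{-s}n^Ce^{-A^2\mathcal L^2/16}.$$
Since $b^{-1},R\le n$, this is at most half of the lower bound of Step 4 in Section 6 for $n$ large, uniformly in $s$.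

**(P4): low frequencies.** Let $|\omega|_\infty\le R/4$. The frequency in sheared coordinates is $(\omega',\rho')$ with $\rho'=\rho+a\cdot\omega'$, and $|\rho'|\le\frac R2$. By (10), $|\tilde\varphi(\omega',\rho')|\le Ce^{-b^2R^2/8}=Ce^{-A^2\mathcal L^2/8}$. Truncation and $\chi$ change this by at most $n^Ce^{-A^2\mathcal L^2/16}$. As $A\ge8$, the total is at most $e^{-\mathcal L^2}$ for $n$ large.

**Back to the original coordinates.** The shear has determinant $1$, so $\varphi$, transported back and extended by $0$, has the same norms and pairings. Its support lies in $D$, because $Q\subset[-2,2]^d$ in sheared coordinates, and $\|S\|_{L_2(Q)}\le\|S\|_{L_2(D)}$. This proves Proposition 4, and with Section 4 also Theorem 2. $\blacksquare$
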